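# Embedding $\ell_1$ almost isometrically into $C([0,\omega^\omega])$

## 1. The theorem, and what it says

**Theorem 1.** For all $n\ge 1$ and $\varepsilon>0$, $\ell_1$ embeds into $C([0,\omega^n])$ with distortion at most $(1+\frac1n)(1+\varepsilon)$. Since $[0,\omega^n]$ is clopen in $[0,\omega^\omega]$, extension by $0$ embeds $C([0,\omega^n])$ isometrically into $C([0,\omega^\omega])$. Hence $\ell_1$ almost isometrically embeds into $C([0,\omega^\omega])$.

Here is what the words mean. For a compact space $K$, $C(K)$ is the Banach space of continuous real functions on $K$ with the sup norm. Embeddings are bi-Lipschitz maps between metric spaces; they need not be linear. A map $f\colon X\to C(K)$ embeds the metric space $(X,d)$ with distortion at most $D$ if, after rescaling,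
$$\frac1D\,d(x,y)\le\|f(x)-f(y)\|_\infty\le d(x,y)\qquad(x,y\in X). \tag{1}$$
Let $c_{C(K)}(X)$ be the infimum of all $D\ge1$ for which such an $f$ exists, with value $\infty$ if there is none. To say that $\ell_1$ *almost isometrically embeds* into $C(K)$ is to say that for every $\varepsilon>0$ there is an $f$ satisfying (1) with $X=\ell_1$ and $D=1+\varepsilon$, that is, $c_{C(K)}(\ell_1)=1$. The map may depend on $\varepsilon$. This dependence cannot be removed here: by a result of Godefroy and Kalton, $\ell_1$ does not embed isometrically into $C(K)$ for any countable compact $K$.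

Whether $\ell_1$ almost isometrically embeds into $C([0,\omega^\omega])$ is a question from F. Baudier, D. Freeman, Th. Schlumprecht and A. Zsák, "The metric geometry of the Hamming cube and applications", arXiv:1403.4376 (2014). Theorem 1 answers yes. The constant $1+\frac1n$ is not an artifact, as the next statement shows; together the two theorems give the exact constant for every infinite compact metric space. Below, $K^{(j)}$ is the $j$-th Cantor–Bendixson derived set, recalled in Section 2.

**Theorem 2 (sharpness).** If $K$ is compact Hausdorff and $K^{(n+1)}=\emptyset$ with $n\ge1$, then $c_{C(K)}(\ell_1)\ge1+\frac1n$.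

**Theorem 3 (classification).** Let $K$ be an infinite compact metric space.

* If $K$ is countable and $K^{(n)}$ is finite and nonempty for some $n\ge1$ (i.e. $K\cong[0,\omega^nm]$ for some $m\ge1$), then $c_{C(K)}(\ell_1)=1+\frac1n$.
* Otherwise $c_{C(K)}(\ell_1)=1$.

So $\ell_1$ almost isometrically embeds into $C(K)$ if and only if $K^{(n)}\ne\emptyset$ for every finite $n$.

**Theorem 4 (the positive result does not extend to all separable spaces).** $c_{C(K)}(C[0,1])=2$ for every infinite countable compact metric space $K$.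

We prove Theorem 2 first, because it is short and shows what an embedding has to fight against; then Theorem 1, which is the main work; then Theorems 3 and 4.

## 2. Derived sets, the intervals $[0,\omega^n]$, and families of Lipschitz functions

**Definition (derived sets).** For a compact Hausdorff space $K$ put $K^{(0)}=K$, let $K^{(\alpha+1)}$ be the set of accumulation points of $K^{(\alpha)}$, and let $K^{(\lambda)}=\bigcap_{\alpha<\lambda}K^{(\alpha)}$ for limit ordinals $\lambda$. These sets are closed and decreasing.

A compact space without accumulation points is finite; so if $K^{(j+1)}=\emptyset$ then $K^{(j)}$ is finite. We use this repeatedly. Being an accumulation point is a local property, so $L^{(j)}=L\cap K^{(j)}$ for $L\subset K$ clopen and $j$ finite.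

For an ordinal $\alpha$, $[0,\alpha]$ carries its order topology; it is compact, and it is countable and metrizable if $\alpha$ is countable. *Example.* The space $[0,\omega]$ is a sequence $0,1,2,\dots$ with its limit $\omega$; its first derived set is $\{\omega\}$, and $C([0,\omega])$ is the space of convergent real sequences. In $[0,\omega^2]$ the accumulation points are $\omega,\omega2,\omega3,\dots$ and $\omega^2$. They form a sequence with its limit, so the second derived set is $\{\omega^2\}$ and the third is empty.

We use the Mazurkiewicz–Sierpiński theorem in this form: *if $n\ge1$ and $K$ is a countable compact metrizable space such that $K^{(n)}$ has exactly $m\ge1$ points, then $K\cong[0,\omega^nm]$; conversely, $[0,\omega^nm]^{(n)}$ has exactly $m$ points.* So to embed something into $C([0,\omega^n])$ we may use any countable compact metrizable $K$ for which $K^{(n)}$ is a single point.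

**What a map into $C(K)$ is.** Write $f_\kappa(x)=f(x)(\kappa)$ for $\kappa\in K$. A map $f\colon X\to C(K)$ satisfying the upper bound in (1) is the same thing as a family $(f_\kappa)_{\kappa\in K}$ of $1$-Lipschitz functions on $X$ such that $\kappa\mapsto f_\kappa(x)$ is continuous for each fixed $x$. The lower bound in (1) asks that every pair $x,y$ be separated by at least $d(x,y)/D$ by *some* member of the family. So we need a family that is rich enough to separate all pairs well, and yet converges pointwise along $K$.

*Example.* Let $\Delta=\{-1,1\}^{\mathbb N}$. The functions $f_\theta(x)=\sum_i\theta_ix_i$, $\theta\in\Delta$, give a linear isometric embedding of $\ell_1$ into $C(\Delta)$: each $f_\theta(x)$ is continuous in $\theta$, and $\max_\theta|f_\theta(x)|=\sum_i|x_i|$. This uses uncountably many functions. Over a countable $K$ we must manage with countably many, organized around limit points.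

**Notation.** $\|\cdot\|$ is the norm of $\ell_1$, with basis vectors $e_i$; $P_k$ is the projection onto the first $k$ coordinates, $P_0=0$, $Q_k=I-P_k$, $E_k=P_k\ell_1$. The identity
$$\|z\|=\|P_kz\|+\|Q_kz\|$$
will be used all the time. For reals $\alpha\le\beta$ and $\tau$ put
$$\mathrm{med}(\alpha,\tau,\beta)=\max(\alpha,\min(\tau,\beta)),$$
which clips $\tau$ to the interval $[\alpha,\beta]$. Since $\max$ and $\min$ are nonexpansive for the sup-distance, so is $\mathrm{med}$ on triples. Hence the pointwise $\mathrm{med}$ of three $1$-Lipschitz functions is $1$-Lipschitz.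

## 3. Why limit points are needed: the lower bound $1+\frac1n$

**Finite $K$.** Suppose $f\colon\ell_1\to C(K)$ satisfies (1) and $K$ is finite. The sequence $(f(e_i))_i$ is bounded in a finite-dimensional space, so it has a convergent subsequence, and $\|f(e_i)-f(e_l)\|$ can be made as small as we like with $i\ne l$. But $\|e_i-e_l\|=2$. So there is no such $f$.

**$K=[0,\omega]$.** Let $\theta>0$. At the single point $\omega$ the same argument gives $i\ne l$ with $|f_\omega(e_i)-f_\omega(e_l)|<\theta$. By continuity in $\kappa$, the inequality $|f_\kappa(e_i)-f_\kappa(e_l)|<\theta$ holds for all $\kappa$ outside a finite set $G$ of integers. On the finite set $G$ choose new distinct indices $i',l'$ with $|f_\kappa(e_l+e_{i'})-f_\kappa(e_l+e_{l'})|<\theta$ for all $\kappa\in G$. Compare $p=e_i+e_{i'}$ and $q=e_l+e_{l'}$; their distance is $4$. For $\kappa\in G$, going from $p$ to $q$ through $e_l+e_{i'}$ gives $|f_\kappa(p)-f_\kappa(q)|<2+\theta$. For $\kappa\notin G$, going through $e_i$ and $e_l$ gives $|f_\kappa(p)-f_\kappa(q)|<1+\theta+1$. So $4/D\le2+\theta$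 for every $\theta>0$, and $D\ge2=1+\frac11$. The general proof repeats this, one derived set at a time.

*Proof of Theorem 2.* Let $f\colon\ell_1\to C(K)$ satisfy (1) with constant $D$, and let $\theta>0$.

**Step 1: what is built.** By induction on $0\le j\le n+1$ we construct $p_j,q_j$, each a sum of $j$ basis vectors, with all $2j$ indices distinct (so $\|p_j-q_j\|=2j$), such that
$$K^{(n+1-j)}\subset W_j,\qquad W_0=\emptyset,\quad W_j=\{\kappa\in K:|f_\kappa(p_j)-f_\kappa(q_j)|<2(j-1)+j\theta\}\ (j\ge1). \tag{2}$$
For $j=0$ take $p_0=q_0=0$; (2) holds because $K^{(n+1)}=\emptyset$. Each $W_j$ is open.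

**Step 2: from $j$ to $j+1$, where $0\le j\le n$.** The set $G=K^{(n-j)}\setminus W_j$ is closed. An accumulation point of $G$ would lie in $G$ and also in $K^{(n-j+1)}\subset W_j$, which is impossible. So $G$ is finite. For $\kappa\in G$ the sequence $(f_\kappa(q_j+e_i))_i$ is bounded, since it stays within $1$ of $f_\kappa(q_j)$. Pass to a subsequence along which these finitely many sequences converge; far out in it we find distinct unused indices $i\ne l$ with
$$|f_\kappa(q_j+e_i)-f_\kappa(q_j+e_l)|<\theta\qquad(\kappa\in G).$$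
Put $p_{j+1}=p_j+e_i$, $q_{j+1}=q_j+e_l$. We check $K^{(n-j)}\subset G\cup W_j\subset W_{j+1}$.

For $\kappa\in G$, passing through $q_j+e_i$,
$$|f_\kappa(p_{j+1})-f_\kappa(q_{j+1})|<\|p_j-q_j\|+\theta=2j+\theta\le2j+(j+1)\theta .$$
For $\kappa\in W_j$ (so $j\ge1$), passing through $p_j$ and $q_j$,
$$|f_\kappa(p_{j+1})-f_\kappa(q_{j+1})|<1+\big(2(j-1)+j\theta\big)+1=2j+j\theta<2j+(j+1)\theta .$$
In both cases $\kappa\in W_{j+1}$.

**Step 3: conclusion.** For $j=n+1$, (2) says $K=K^{(0)}=W_{n+1}$. Hence
$$\frac{2(n+1)}D\le\|f(p_{n+1})-f(q_{n+1})\|\le2n+(n+1)\theta .$$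
Letting $\theta\to0$ gives $D\ge\frac{n+1}n$. $\square$

## 4. One limit point: clipped distance functions and the factor 2

Let us try to build a good family over $[0,\omega]$, with limit function $0$. The natural separating functions are distances, $\varphi(P_kz)=\|P_kz-b\|-\gamma$. But the functions in the family must tend to $0$ at each fixed $z$, and these do not. So clip them by a $1$-Lipschitz bound that does tend to $0$ at each $z$ as $k\to\infty$; the tail norm is at hand. This leads to
$$g(z)=\mathrm{med}\big(-\|Q_{k-1}z\|,\ \varphi(P_kz),\ \|Q_{k-1}z\|\big),\qquad\varphi\colon E_k\to\mathbb R\ \text{$1$-Lipschitz}. \tag{3}$$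

**What (3) achieves for one pair.** Fix $x\ne y$ and put
$$s=\|x-y\|,\qquad d_m=\|Q_mx\|+\|Q_my\|,\qquad D_m=\|P_m(x-y)\| .$$
Then $D_m\le s$ is nondecreasing, $d_m$ is nonincreasing with $d_m\to0$, and since $s=D_m+\|Q_m(x-y)\|$,
$$D_m\ge s-d_m. \tag{4}$$
For each $k\ge1$ some $g$ as in (3) satisfies $g(x)-g(y)\ge\min(d_{k-1},D_k)$. To see this, choose $c\in[0,\|Q_{k-1}x\|]$ and $c'\in[0,\|Q_{k-1}y\|]$ with $c+c'=\min(d_{k-1},D_k)$ and put $\varphi(w)=\|w-P_ky\|-c'$. Then $\varphi(P_ky)=-c'$, so $g(y)=-c'$; and $\varphi(P_kx)=D_k-c'\ge c$, so $g(x)=\min(\|Q_{k-1}x\|,D_k-c')\ge c$.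

Now $d_0=\|x\|+\|y\|\ge s$, so there is a first $k\ge1$ with $d_k<s/2$. Then $d_{k-1}\ge s/2$, and $D_k\ge s-d_k>s/2$ by (4). So a function of type (3) separates $x$ and $y$ by at least $s/2$.

**The overlap of one coordinate.** In (3), the bound uses $Q_{k-1}$ while $\varphi$ sees the first $k$ coordinates. This matters. For $x=e_1$, $y=-e_1$, functions clipped by $\pm\|Q_kz\|$ instead are useless: for $k\ge1$ they vanish at $x$ and $y$, and for $k=0$ a constant is clipped in the same way at $x$ and at $y$. With the overlap and $k=1$ we get $\min(d_0,D_1)=2=s$.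

**Where it stops.** Let $N\ge1$ and
$$x=\frac1{2N}\sum_{i=1}^Ne_{2i-1},\qquad y=\frac1{2N}\sum_{i=1}^Ne_{2i},\qquad s=1. \tag{5}$$
*No* function (3), for any $k$ and any $1$-Lipschitz $\varphi$, separates this pair by more than $\frac12$. Indeed, $|g(z)|\le\|Q_{k-1}z\|$ gives $|g(x)-g(y)|\le d_{k-1}$. Also, $\mathrm{med}$ is nonexpansive, so
$$|g(x)-g(y)|\le\max\big(D_k,\ \big|\|Q_{k-1}x\|-\|Q_{k-1}y\|\big|\big)=D_k ,$$
because the nonzero entries of $x$ and $y$ alternate and the inner difference is $0$ or $\frac1{2N}$, while $D_k\ge\frac1{2N}$ for $k\ge1$. For $k\le2N$ we have $D_k=\frac k{2N}$ and $d_{k-1}=\frac{2N+1-k}{2N}$, and for integers $\min(k,2N+1-k)\le N$. For $k>2N$, $d_{k-1}=0$. So the separation is at most $\frac12$.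

Theorem 2 with $n=1$ says the same for every family over $[0,\omega]$: the constant $2$ cannot be beaten there. To do better we must use more limit points.

## 5. Restarting at a later coordinate: the operation $T_{k,\varphi}$

On the pair (5) a function (3) stalls for a clear reason. If $k$ is small, the tails leave much room, but $\varphi$ sees only $D_k$ and cannot separate by more. If $k$ is large, $D_k$ is large, but most of the tail is gone. The way out is to *keep* what a first function $g_1$ with a small $k_1$ has gained on the coordinates before a later $k_2$, and to start again at $k_2$ with $g_1(P_{k_2-1}z)$ in place of the center $0$. The new $\varphi$ may then separate by up to $D_{k_2}$, which is larger. For a fixed $g_1$, as $k_2\to\infty$ the new functions converge pointwise to $g_1$; so $g_1$ becomes a limit point. Each restart costs one derived set.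

**Definition.** For $g\colon\ell_1\to\mathbb R$ $1$-Lipschitz, $k\ge1$, and $\varphi\colon E_k\to\mathbb R$ $1$-Lipschitz, put
$$T_{k,\varphi}g(z)=\mathrm{med}\big(g(P_{k-1}z)-\|Q_{k-1}z\|,\ \varphi(P_kz),\ g(P_{k-1}z)+\|Q_{k-1}z\|\big).$$

The case $g=0$ is (3). Three properties are needed.

(a) *$T_{k,\varphi}g$ is $1$-Lipschitz.* We have
$$|g(P_{k-1}z)-g(P_{k-1}z')|+\big|\|Q_{k-1}z\|-\|Q_{k-1}z'\|\big|\le\|P_{k-1}(z-z')\|+\|Q_{k-1}(z-z')\|=\|z-z'\| ,$$
so the two outer functions are $1$-Lipschitz. So is $z\mapsto\varphi(P_kz)$, hence so is the $\mathrm{med}$.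

(b) *$|T_{k,\varphi}g(z)-g(P_{k-1}z)|\le\|Q_{k-1}z\|$*, by the clipping. Since also $|g(P_{k-1}z)-g(z)|\le\|Q_{k-1}z\|$, we get $|T_{k,\varphi}g(z)-g(z)|\le2\|Q_{k-1}z\|$. In particular $T_{k,\varphi}g(0)=g(0)$.

(c) *$\|T_{k,\varphi}g-T_{k,\varphi'}g'\|_\infty\le\max(\|g-g'\|_\infty,\|\varphi-\varphi'\|_\infty)$*, since $\mathrm{med}$ is nonexpansive.

## 6. At most $n$ restarts separate a pair up to the factor $\frac n{n+1}$

Fix $n\ge1$ and put $\eta=\frac1{n+1}$. Fix $x\ne y$ in $\ell_1$, and let $s,d_m,D_m$ be as in Section 4.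

**Proposition 5.** There are $1\le j\le n$, $k_1<\dots<k_j$ and numbers $c_i'\in[0,s]$ such that, with $\varphi_i(w)=\|w-P_{k_i}y\|-c_i'$ on $E_{k_i}$, $g_0=0$ and $g_i=T_{k_i,\varphi_i}g_{i-1}$,
$$g_j(x)-g_j(y)\ge(1-\eta)s,\qquad|g_j(x)|,|g_j(y)|\le s,\qquad d_{k_1}<s .$$

The bookkeeping quantity is
$$V^{(i)}_m=g_i(P_mx)-g_i(P_my)+d_m .$$
It is what $g_i$ has gained on the first $m$ coordinates plus all the room left in the tails. We keep it at or above $(1-\eta)s$ as long as possible, and restart when it falls below. As $m\to\infty$ it tends to $g_i(x)-g_i(y)$.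

*Proof.* **Step 1: the first index.** We have $V^{(0)}_m=d_m$, with $d_0\ge s$ and $d_m\to0$. Let $k_1\ge1$ be the first index with $d_{k_1}<(1-\eta)s$. Then $V^{(0)}_{k_1-1}\ge(1-\eta)s$, $d_{k_1}<s$, and $D_{k_1}\ge s-d_{k_1}>\eta s$ by (4).

**Step 2: the inductive hypotheses.** Suppose that for some $i\ge1$ we have $g_{i-1}$ and $k=k_i$ with

* $V^{(i-1)}_{k-1}\ge(1-\eta)s$;
* $A:=g_{i-1}(P_{k-1}x)\ge0\ge B:=g_{i-1}(P_{k-1}y)$;
* $D_k>i\eta s$.

For $i=1$ this holds with $A=B=0$, by Step 1. The aim is to choose $c_i'$, then to see how far $g_i$ carries us.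

**Step 3: the available room.** For $m\ge k-1$ let
$$A_m=A+\|P_mx-P_{k-1}x\|,\qquad B_m=B-\|P_my-P_{k-1}y\| .$$
These are the highest and lowest values that the clipping allows for $g_i$ at $P_mx$ and $P_my$ respectively. The sequences $A_m$ and $-B_m$ are nondecreasing with finite limits $A_\infty$ and $-B_\infty$. Adding the tails completes the norms, so
$$A_m-B_m+d_m=A-B+d_{k-1}=V^{(i-1)}_{k-1}\ge(1-\eta)s\qquad(m\ge k-1). \tag{6}$$
Also $A_{k-1}-B_{k-1}=A-B\le D_{k-1}\le D_k$, because $g_{i-1}$ is $1$-Lipschitz.

**Step 4: choice of $c\ge A$, $c'\ge-B$ with $c+c'=D_k$.** The function $\varphi_i$ will take the values $c$ at $P_kx$ and $-c'$ at $P_ky$, and we want the two clippings to become active at the same moment. Precisely, we want that for each $m\ge k-1$ at least one of the following holds: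
$$\text{(I)}\ \ A_m\le c\ \text{ and }\ -B_m\le c';\qquad\qquad\text{(II)}\ \ A_m\ge c\ \text{ and }\ -B_m\ge c' .$$

If $A_m-B_m<D_k$ for all $m$, take $c'=-B_\infty\ge-B$ and $c=D_k-c'$. In the limit $A_\infty-B_\infty\le D_k$, so $c\ge A_\infty\ge A$, and (I) holds for all $m$.

Otherwise let $m_0$ be the first $m\ge k-1$ with $A_m-B_m\ge D_k$. If $m_0=k-1$, then $A-B=D_k$ by Step 3; take $c=A$, $c'=-B$, and (II) holds for all $m$. If $m_0\ge k$, then
$$A_{m_0-1}-B_{m_0-1}<D_k\le A_{m_0}-B_{m_0},$$
so we can choose $c\in[A_{m_0-1},A_{m_0}]$ and $c'\in[-B_{m_0-1},-B_{m_0}]$ with $c+c'=D_k$. Then (I) holds for $m<m_0$ and (II) for $m\ge m_0$.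

Since $c\ge A\ge0$ and $c'\ge-B\ge0$ have sum $D_k\le s$, both lie in $[0,s]$. Put $c_i'=c'$, which defines $\varphi_i$ and $g_i$.

**Step 5: the values of $g_i$.** We claim that for $m\ge k-1$
$$g_i(P_mx)=\min(c,A_m)\in[A,c],\qquad g_i(P_my)=\max(-c',B_m)\in[-c',B]. \tag{7}$$
For $m=k-1$ the tail $Q_{k-1}P_mx$ is $0$, so $g_i(P_{k-1}x)=A=\min(c,A_{k-1})$, as $c\ge A$; the same for $y$. Let $m\ge k$. Then $\varphi_i(P_kP_mx)=\varphi_i(P_kx)=D_k-c'=c$ and $\varphi_i(P_kP_my)=\varphi_i(P_ky)=-c'$. So $g_i(P_mx)$ is $c$ clipped to $[A-\|P_mx-P_{k-1}x\|,A_m]$; as $c\ge A$, only the upper end can act, and the result is $\min(c,A_m)$. Likewise $g_i(P_my)$ is $-c'$ clipped to $[B_m,B+\|P_my-P_{k-1}y\|]$; as $-c'\le B$, only the lower end can act. This proves (7). Letting $m\to\infty$ and using continuity of $g_i$,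
$$g_i(x)=\min(c,A_\infty)\in[0,s],\qquad g_i(y)=\max(-c',B_\infty)\in[-s,0].$$

In case (I), (7) gives $V^{(i)}_m=A_m-B_m+d_m\ge(1-\eta)s$ by (6). In case (II), (7) gives
$$V^{(i)}_m=c+c'+d_m=D_{k_i}+d_m. \tag{8}$$

**Step 6: stop or restart.** If $V^{(i)}_m\ge(1-\eta)s$ for all $m\ge k_i$, let $m\to\infty$: $g_i(x)-g_i(y)\ge(1-\eta)s$, and we stop with $j=i$; the bounds $|g_j(x)|,|g_j(y)|\le s$ are in Step 5.

Otherwise let $k_{i+1}=m$ be the first $m\ge k_i$ with $V^{(i)}_m<(1-\eta)s$. Case (I) fails at this $m$, so (II) and (8) hold: $d_m<(1-\eta)s-D_{k_i}$. By (4),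
$$D_m\ge s-d_m>D_{k_i}+\eta s. \tag{9}$$
Hence $m\ne k_i$, so $k_{i+1}>k_i$, and $V^{(i)}_{k_{i+1}-1}\ge(1-\eta)s$ by the choice of $m$ as first. Also $D_{k_{i+1}}>(i+1)\eta s$ by (9). By (7) at the index $k_{i+1}-1\ge k_i$, $g_i(P_{k_{i+1}-1}x)\ge A\ge0\ge B\ge g_i(P_{k_{i+1}-1}y)$. So the hypotheses of Step 2 hold for $i+1$.

**Step 7: the process ends in time.** If $k_{n+1}$ existed, we would have $D_{k_{n+1}}>(n+1)\eta s=s$, which is impossible. So the process stops at some $j\le n$. $\square$

**The pair (5) with $N=3$, $n=2$.** Here $x=\frac16(e_1+e_3+e_5)$, $y=\frac16(e_2+e_4+e_6)$, $s=1$, $1-\eta=\frac23$, and $d_m=1-\frac m6$, $D_m=\frac m6$ for $m\le6$. The first $m$ with $d_m<\frac23$ is $k_1=3$, and $D_3=\frac12$. Starting from $A=B=0$ at index $2$, for $m=2,\dots,6$ the $A_m$ are $0,\frac16,\frac16,\frac13,\frac13$ and the $-B_m$ are $0,0,\frac16,\frac16,\frac13$. The sum $A_m-B_m$ first reaches $\frac12$ at $m_0=5$, with $c=\frac13$ and $c'=\frac16$. Then $g_1(x)-g_1(y)=\frac13+\frac16=\frac12$, the maximum possible for one level. We have $V^{(1)}_m=\frac23$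 for $m\le5$, but $V^{(1)}_6=\frac12$. So $k_2=6$, with $A=g_1(P_5x)=\frac13$, $B=g_1(P_5y)=-\frac16$ and $D_6=1$. Now $A_\infty=\frac13$ and $-B_\infty=\frac16+\frac16=\frac13$, with sum below $1$, so $c'=\frac13$, $c=\frac23$. We get $g_2(x)=\frac13$, $g_2(y)=-\frac13$, and the separation is $\frac23=\frac n{n+1}$.

## 7. The index tree and its topology

Proposition 5 makes functions that depend on $y$ and on real numbers $c_i'$. To have a countable family we replace these data by points of grids whose mesh is proportional to the distance $s$, which we round as well. Keep $n$ fixed, and fix $\delta\in(0,\frac12]$ with $1/\delta\in\mathbb N$. For $\sigma\in\Sigma=\{(1+\delta)^i:i\in\mathbb Z\}$ and $k\ge1$ let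
$$N_{k,\sigma}=\frac{\delta\sigma}k\,\mathbb Z^k\subset E_k,\qquad\Gamma_\sigma=\{i\delta\sigma:0\le i\le1/\delta\}\subset[0,\sigma].$$
Every point of $E_k$ is within $\delta\sigma$ of $N_{k,\sigma}$ (round each coordinate, with error at most $\frac{\delta\sigma}{2k}$), $N_{k,\sigma}$ has finitely many points in each bounded set, and every point of $[0,\sigma]$ is within $\delta\sigma$ of $\Gamma_\sigma$.

**Definition (the tree $\mathcal T$).** $\mathcal T$ consists of the root $\emptyset$ (level $0$) and the nodes
$$\nu=(\sigma;(k_1,b_1,\gamma_1),\dots,(k_j,b_j,\gamma_j))$$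
of level $j$, $1\le j\le n$, where $\sigma\in\Sigma$, $k_1<\dots<k_j$ are positive integers, $b_i\in N_{k_i,\sigma}$, $\|b_i-b_1\|\le2\sigma$ and $\gamma_i\in\Gamma_\sigma$. The order is by extension. Write $\nu^-$ for the predecessor of $\nu\ne\emptyset$; it is the root if $j=1$.

The tree is countable. Every node of level $<n$ has infinitely many children. For the root this is clear. For a node of level $1\le j<n$, each $k>k_j$ occurs: $b_1\in E_k$ is within $\delta\sigma\le2\sigma$ of some $b\in N_{k,\sigma}$.

Let $C_\nu=\{\mu:\mu\text{ extends or equals }\nu\}$, and give $\mathcal T$ the topology generated by all sets $C_\nu$ and their complements.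

**Lemma 6.** $\mathcal T$ is a countable compact metrizable space, and $\mathcal T\cong[0,\omega^n]$. A neighborhood base at $\nu$ is given by the sets $C_\nu\setminus(C_{\nu_1}\cup\dots\cup C_{\nu_r})$, where $\nu_1,\dots,\nu_r$ are children of $\nu$.

*Proof.* **Step 1: compactness, by viewing $\mathcal T$ in a Cantor cube.** The map $\mu\mapsto(1_{\mu\in C_\nu})_{\nu\in\mathcal T}$ is injective, since $\mu$ is the largest $\nu$ with $\mu\in C_\nu$. It identifies $\mathcal T$, with its topology, with a subset of $\{0,1\}^{\mathcal T}$, which is compact and metrizable because $\mathcal T$ is countable. We show that the image is closed. Let $(\mu_\alpha)$ be a net whose images converge. The limit is the indicator function of $\Lambda=\{\nu:\mu_\alpha\in C_\nu\text{ eventually}\}$. Any two elements of $\Lambda$ lie below a common $\mu_\alpha$, so $\Lambda$ is a chain. It contains $\emptyset$, is closed under predecessors, and has at most $n+1$ elements. If $\lambda$ is its largest element, then $\Lambda=\{\nu:\lambda\in C_\nu\}$, so the limit is the image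 of $\lambda$.

**Step 2: the neighborhood base.** The sets $C_\nu\setminus(C_{\nu_1}\cup\dots\cup C_{\nu_r})$ are open, contain $\nu$, and are stable under finite intersections. So it is enough to find one inside each subbasic set containing $\nu$. If $\nu\in C_{\nu'}$, then $C_\nu\subset C_{\nu'}$. If $\nu\notin C_{\nu'}$, then either $\nu'$ is incomparable with $\nu$ and $C_\nu\cap C_{\nu'}=\emptyset$, or $\nu'$ extends some child $\nu_1$ of $\nu$ (or equals it), and $C_\nu\setminus C_{\nu_1}$ misses $C_{\nu'}$.

**Step 3: the derived sets.** We claim that $\mathcal T^{(j)}$ is the set of nodes of level $\le n-j$, for $0\le j\le n$. This holds for $j=0$. If it holds for some $j<n$, a node $\nu$ of level $n-j$ is isolated in $\mathcal T^{(j)}$, because $C_\nu\cap\mathcal T^{(j)}=\{\nu\}$. A node of level $<n-j$ has infinitely many children, all in $\mathcal T^{(j)}$, and by Step 2 each of its neighborhoods contains all but finitely many of them. So the claim holds for $j+1$. In particular $\mathcal T^{(n)}=\{\emptyset\}$, and $\mathcal T\cong[0,\omega^n]$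 by Mazurkiewicz–Sierpiński (here $n\ge1$). $\square$

## 8. The functions on the tree and their pointwise continuity

Let $\varphi_{b,\gamma}(w)=\|w-b\|-\gamma$. Define $g_\emptyset=0$ and, for $\nu$ of level $j\ge1$ as above,
$$g_\nu=T_{k_j,\varphi_{b_j,\gamma_j}}g_{\nu^-}.$$
This family is not yet continuous at the root: the children of the root include infinitely many $\sigma$ and $b$ for the same $k$, and nothing forces the corresponding functions to be small at $z$. So we cut with a window, which is open only near the relevant places and scales. Put $f_\emptyset=0$ and, for $\nu\ne\emptyset$,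
$$f_\nu=\mathrm{med}(-h_\nu,g_\nu,h_\nu),\qquad h_\nu(z)=\min\{(\|z\|-\delta\sigma)_+,\ (3\sigma-\|P_{k_1}z-b_1\|)_+\}.$$
The first term closes the window at $z$ for all large $\sigma$; the second bounds it by $3\sigma$, which is small for small $\sigma$, and closes it when $b_1$ is far from $P_{k_1}z$. By (a) and the remark on $\mathrm{med}$, all $g_\nu,h_\nu,f_\nu$ are $1$-Lipschitz. We have $|f_\nu|\le\min(|g_\nu|,h_\nu)$, and $h_\nu$ depends only on the level-one ancestor of $\nu$.

**Lemma 7.** For each $z\in\ell_1$ the function $\nu\mapsto f_\nu(z)$ is continuous on $\mathcal T$.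

*Proof.* By the neighborhood base in Lemma 6 it suffices to show: for each $\nu$ and each $\epsilon>0$, all but finitely many children $\nu'$ of $\nu$ satisfy $|f_\mu(z)-f_\nu(z)|\le\epsilon$ for all $\mu\in C_{\nu'}$. Nodes of level $n$ have no children.

**Step 1: the root.** Let $\nu'=(\sigma;(k,b,\gamma))$ be a child for which some $\mu\in C_{\nu'}$ has $|f_\mu(z)|>\epsilon$. We show that there are finitely many such $\nu'$. First, $h_\mu(z)>\epsilon$, so $\delta\sigma<\|z\|$, $3\sigma>\epsilon$ and $\|P_kz-b\|<3\sigma$. Thus $\frac\epsilon3<\sigma<\frac{\|z\|}\delta$, and only finitely many $\sigma\in\Sigma$ are possible. Second, $|g_\mu(z)|>\epsilon$. Along the path from the root to $\mu$ there are at most $n$ applications of the operation $T$, all with index $k_i\ge k$; so (b) gives $|g_\mu(z)|\le2n\|Q_{k-1}z\|$. Since $\|Q_{k-1}z\|\to0$, only finitely many $k$ are possible. Given $\sigma$ and $k$, there are finitely many $b\in N_{k,\sigma}$ with $\|P_kz-b\|<3\sigma$, and finitely many $\gamma\in\Gamma_\sigma$.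

**Step 2: a node $\nu$ of level $1\le j<n$.** Now $\sigma$ and $b_1$ are fixed. For each $k$ there are finitely many children with $k_{j+1}=k$, because $b_{j+1}\in N_{k,\sigma}$, $\|b_{j+1}-b_1\|\le2\sigma$ and $\gamma_{j+1}\in\Gamma_\sigma$. If $\mu$ lies in the cone of such a child, then $h_\mu=h_\nu$, and by (b) along the path from $\nu$ to $\mu$, whose indices are all $\ge k$,
$$|f_\mu(z)-f_\nu(z)|\le|g_\mu(z)-g_\nu(z)|\le2n\|Q_{k-1}z\| .$$
This is at most $\epsilon$ for all large $k$, and the remaining $k$ account for finitely many children. $\square$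

So $F(z)=(f_\nu(z))_{\nu\in\mathcal T}$ defines a map $F\colon\ell_1\to C(\mathcal T)$, and $F$ is $1$-Lipschitz.

## 9. The lower estimate for $F$, and the end of the proof of Theorem 1

Let $x\ne y$, $s=\|x-y\|$, and let $\sigma\in\Sigma$ satisfy $\frac\sigma{1+\delta}<s\le\sigma$. Take $j,k_i,c_i',\varphi_i,g_i$ from Proposition 5.

**Step 1: a node that imitates the pair.** Choose $b_i\in N_{k_i,\sigma}$ with $\|b_i-P_{k_i}y\|\le\delta\sigma$. As $c_i'\in[0,s]\subset[0,\sigma]$, choose $\gamma_i\in\Gamma_\sigma$ with $|\gamma_i-c_i'|\le\delta\sigma$. Since $\|P_{k_i}y-P_{k_1}y\|\le\|Q_{k_1}y\|\le d_{k_1}<s\le\sigma$, we get $\|b_i-b_1\|\le\sigma+2\delta\sigma\le2\sigma$. So $\nu=(\sigma;(k_1,b_1,\gamma_1),\dots,(k_j,b_j,\gamma_j))$ is a node. We have $\|\varphi_i-\varphi_{b_i,\gamma_i}\|_\infty\le2\delta\sigma$, and both constructions start from $0$; applying (c) $j$ times gives $\|g_\nu-g_j\|_\infty\le2\delta\sigma$.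

**Step 2: the window is open at $x$ and $y$.** Let $u\in\{x,y\}$. Then $\|P_{k_1}u-b_1\|\le\|P_{k_1}u-P_{k_1}y\|+\delta\sigma\le s+\delta\sigma\le(1+\delta)\sigma$, so $3\sigma-\|P_{k_1}u-b_1\|\ge(2-\delta)\sigma\ge\sigma$ and
$$h_\nu(u)\ge\min\big((\|u\|-\delta\sigma)_+,\ \sigma\big).$$
On the other hand $|g_j(u)|\le\|u\|$, because $g_j(0)=0$ and $g_j$ is $1$-Lipschitz, and $|g_j(u)|\le s\le\sigma$ by Proposition 5. Thus $h_\nu(u)\ge|g_j(u)|-\delta\sigma$, so clipping $g_j(u)$ to $[-h_\nu(u),h_\nu(u)]$ changes it by at most $\delta\sigma$. With Step 1,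
$$|f_\nu(u)-g_j(u)|\le|\mathrm{med}(-h_\nu,g_\nu,h_\nu)(u)-\mathrm{med}(-h_\nu,g_j,h_\nu)(u)|+\delta\sigma\le3\delta\sigma .$$

**Step 3: conclusion.** Since $\sigma<(1+\delta)s\le2s$,
$$\|F(x)-F(y)\|\ge f_\nu(x)-f_\nu(y)\ge(1-\eta)s-6\delta\sigma\ge\Big(\frac n{n+1}-12\delta\Big)\|x-y\| .$$
So $F$ embeds $\ell_1$ into $C(\mathcal T)\cong C([0,\omega^n])$ with distortion at most $\big(\frac n{n+1}-12\delta\big)^{-1}$ once $12\delta<\frac n{n+1}$. For given $\varepsilon>0$ this is at most $(1+\frac1n)(1+\varepsilon)$ if $\delta$ is small enough.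

For the last part, $[0,\omega^n]=[0,\omega^n+1)$ is closed and open in $[0,\omega^\omega]$, so extension by $0$ maps $C([0,\omega^n])$ isometrically into $C([0,\omega^\omega])$. Given $\varepsilon>0$, take $n$ large and then $\delta$ small; this gives an embedding of $\ell_1$ into $C([0,\omega^\omega])$ with distortion at most $1+\varepsilon$. Theorem 1 is proved. $\square$

## 10. The exact constant for every infinite compact metric space

*Proof of Theorem 3.* **Step 1: an upper bound for countable $K$ with $K^{(n)}\ne\emptyset$, $n\ge1$.** We find a clopen copy of $[0,\omega^n]$ in $K$. The nonempty countable compact space $K^{(n)}$ has an isolated point $\kappa$, by Baire's theorem. The metric $d(\kappa,\cdot)$ takes countably many values on $K$, so for arbitrarily small $r>0$ not among these values the ball $L=\{d(\kappa,\cdot)<r\}=\{d(\kappa,\cdot)\le r\}$ is clopen; for small $r$, $L\cap K^{(n)}=\{\kappa\}$. Then $L^{(n)}=L\cap K^{(n)}=\{\kappa\}$, so $L\cong[0,\omega^n]$ by Mazurkiewicz–Sierpiński. Extension by zero embeds $C(L)$ isometrically into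 $C(K)$, and Theorem 1 gives $c_{C(K)}(\ell_1)\le1+\frac1n$.

**Step 2: the first case.** If $K$ is countable and $K^{(n)}$ is finite and nonempty, $n\ge1$, then $K^{(n+1)}=\emptyset$ and Theorem 2 gives $c_{C(K)}(\ell_1)\ge1+\frac1n$. With Step 1 we have equality. By Mazurkiewicz–Sierpiński these are exactly the spaces $K\cong[0,\omega^nm]$, $m\ge1$.

**Step 3: the remaining countable $K$.** Suppose $K$ is countable and infinite and no $K^{(n)}$ with $n\ge1$ is finite and nonempty. Then $K^{(n)}\ne\emptyset$ for all $n$. For otherwise $K^{(n+1)}=\emptyset\ne K^{(n)}$ for some $n\ge0$; then $K^{(n)}$ is finite, and $n\ge1$ as $K$ is infinite, a contradiction. By Step 1, $c_{C(K)}(\ell_1)\le1+\frac1n$ for all $n$, so it equals $1$.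

**Step 4: uncountable $K$.** Such a $K$ contains a Cantor set $\Delta$. By Dugundji's extension theorem there is a norm-one linear extension operator $C(\Delta)\to C(K)$; since an extension has at least the norm of the function, it is isometric. As $\ell_1$ embeds isometrically into $C(\Delta)$ (Section 2), $c_{C(K)}(\ell_1)=1$. Here all $K^{(n)}$ contain $\Delta$, which has no isolated points, so they are nonempty.

**Step 5: the criterion.** In Step 2, $K^{(n+1)}=\emptyset$ and the constant exceeds $1$. In Steps 3 and 4, all $K^{(n)}$ are nonempty and the constant is $1$. So $\ell_1$ almost isometrically embeds into $C(K)$ if and only if $K^{(n)}\ne\emptyset$ for every finite $n$. $\square$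

## 11. The space $C[0,1]$ over countable $K$: the constant is 2

Theorem 3 might suggest that a large countable $K$ is good for every separable space. Theorem 4 says that for $C[0,1]$ no countable $K$ is better than the smallest infinite one.

*Proof of Theorem 4.* **Step 1: the upper bound.** By Kalton–Lancien (*Best constants for Lipschitz embeddings of metric spaces into $c_0$*, Fund. Math. 199 (2008)), every separable metric space embeds into $c_0$ with distortion $2$. And $c_0$ embeds isometrically into $C(K)$ for infinite compact metric $K$. To see this, take distinct points $\kappa_i\in K$ converging to a point different from all of them, pairwise disjoint open sets $U_i\ni\kappa_i$, and continuous $\psi_i\colon K\to[0,1]$ with $\psi_i(\kappa_i)=1$ and $\psi_i=0$ off $U_i$. For $a\in c_0$ the series $\sum_ia_i\psi_i$ converges uniformly, because $\|\sum_{i=l}^{m}a_i\psi_i\|_\infty=\max_{l\le i\le m}|a_i|$, and its norm is $\max_i|a_i|$. Hence $c_{C(K)}(C[0,1])\le2$.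

**Step 2: reduction for the lower bound.** $C[0,1]$ contains $C(\Delta)$ isometrically, where $\Delta=\{-1,1\}^{\mathbb N}$: realize $\Delta$ as the Cantor set in $[0,1]$ and extend functions linearly over the gaps. So let $f\colon C(\Delta)\to C(K)$ satisfy (1) with constant $D$; we show $D\ge2$. Let $r_i$ be the $i$-th coordinate function on $\Delta$, $z_i=\frac14r_i$, and $\theta>0$.

**Step 3: covering $K$ by finitely many sets on which some pair $z_a,z_b$ is almost identified.** We first note that every nonempty closed $L\subset K$ has a last ordinal $\beta$ with $L^{(\beta)}\ne\emptyset$, and that $L^{(\beta)}$ is then finite. Indeed, the decreasing sets $L^{(\alpha)}$ become constant from some $\alpha$ on. The constant value is compact without isolated points, and it is countable, so it is empty by Baire's theorem. The least $\alpha$ with $L^{(\alpha)}=\emptyset$ is not $0$, and by compactness it is not a limit ordinal; so it is $\beta+1$ for some $\beta$. Finally, $L^{(\beta)}$ is compact without accumulation points.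

Put $L_0=K$. Given a nonempty closed $L_j$, let $\beta_j$ be its last ordinal. For each of the finitely many $\kappa\in L_j^{(\beta_j)}$ the sequence $(f_\kappa(z_i))_i$ is bounded, as it stays within $\frac14$ of $f_\kappa(0)$. Passing to a subsequence along which all these sequences converge, choose unused indices $a_j\ne b_j$ with $|f_\kappa(z_{a_j})-f_\kappa(z_{b_j})|<\theta$ for all $\kappa\in L_j^{(\beta_j)}$. Let
$$U_j=\{\kappa\in K:|f_\kappa(z_{a_j})-f_\kappa(z_{b_j})|<\theta\},\qquad L_{j+1}=L_j\setminus U_j .$$
The set $U_j$ is open and contains $L_j^{(\beta_j)}$. So $L_{j+1}$ is closed, and $L_{j+1}^{(\beta_j)}\subset L_j^{(\beta_j)}\cap L_{j+1}=\emptyset$. Hence $\beta_{j+1}<\beta_j$ if $L_{j+1}\ne\emptyset$. A strictly decreasing sequence of ordinals is finite, so some $L_{N+1}$ is empty, and $K=U_0\cup\dots\cup U_N$.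

**Step 4: one pair close to all of these at once.** Put
$$p=\tfrac12\,1_{\{r_{a_j}=1\ \forall j\le N\}},\qquad q=-\tfrac12\,1_{\{r_{b_j}=-1\ \forall j\le N\}} .$$
The sets are clopen, so $p,q\in C(\Delta)$. For each $j\le N$ we have $\|p-z_{a_j}\|=\frac14$: where $p=\frac12$ we have $z_{a_j}=\frac14$, and elsewhere $p=0$ and $|z_{a_j}|=\frac14$. In the same way $\|q-z_{b_j}\|=\frac14$. All the indices are distinct, so the two sets intersect, and $\|p-q\|=1$.

Each $\kappa\in K$ lies in some $U_j$ with $j\le N$, and going from $p$ to $q$ through $z_{a_j}$ and $z_{b_j}$,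
$$|f_\kappa(p)-f_\kappa(q)|\le\tfrac14+\theta+\tfrac14 .$$
So $\frac1D\le\|f(p)-f(q)\|\le\frac12+\theta$. Letting $\theta\to0$ gives $D\ge2$. $\square$
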